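\title{Resolvability in c.c.c.\ and Cohen extensions\\ without a cofinality assumption}

\begin{abstract}
Let $X$ be a topological space and $\kappa$ an uncountable cardinal. We prove in ZFC that the following are equivalent: $X$ can be partitioned into $\kappa$ dense sets in some c.c.c.\ forcing extension; there is a map $h$ from $X$ to the countable subsets of $\kappa$ such that $\{x:\alpha\in h(x)\}$ is dense for every $\alpha<\kappa$; $X$ can be partitioned into $\kappa$ dense sets after adding $\kappa$ Cohen reals. This was known for $T_1$ spaces under the assumption $\kappa=\mathrm{cf}([\kappa]^\omega,\subset)$, and Soukup and Stanley asked whether the assumption can be dropped. The proof is an induction on $\kappa$ that uses the poset of nonempty open subsets of $X$ as an auxiliary forcing notion. We also prove a version for $\nu^+$-c.c.\ forcing and show, from a measurable cardinal, that $\kappa$ has to be uncountable and that ``c.c.c.'' cannot be replaced by ``$\sigma$-closed''.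
\end{abstract}

\section{Introduction}\label{sec:intro}

A topological space $X$ is \emph{$\kappa$-resolvable} if it can be partitioned into $\kappa$ dense subspaces; equivalently, if some coloring $c:X\to\kappa$ takes every color on every nonempty open set. We study how forcing changes this property. Throughout, $X$ is a space in the ground model $V$. If $\mathbb P\in V$ is a forcing notion, then in $V^{\mathbb P}$ the set $X$ carries the topology generated by the open sets of $V$. These sets form a base of the new topology, so $X$ is $\kappa$-resolvable in $V^{\mathbb P}$ exactly when $V^{\mathbb P}$ contains a partition of $X$ into $\kappa$ pieces each of which meets every nonempty ground-model open set. The test sets stay the same while the supply of colorings grows.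

For sets $I$ and $J$ let $\mathrm{Fn}(I,J)$ be the poset of finite partial functions from $I$ to $J$, ordered by reverse inclusion; $\mathrm{Fn}(\kappa,2)$ adds $\kappa$ Cohen reals. The generic function of $\mathrm{Fn}(X,J)$ takes every value on every infinite ground-model subset of $X$, because a condition uses only finitely many points. Hence, if all nonempty open subsets of $X$ are infinite (for instance if $X$ is $T_1$ and has no isolated points), then $X$ is $\omega$-resolvable in the c.c.c.\ extension by $\mathrm{Fn}(X,\omega)$. For uncountable $\kappa$ the poset $\mathrm{Fn}(X,\kappa)$ gives $\kappa$ colors only by making $\kappa$ countable. The meaningful question concerns forcing notions that preserve cardinals, and c.c.c.\ posets are the first class to consider.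

Write $[S]^{\mu}$ and $[S]^{\le\mu}$ for the families of subsets of $S$ of size $\mu$ and of size at most $\mu$. For a space $X$ and an uncountable cardinal $\kappa$ consider three statements.
\begin{enumerate}
\item[(1)] $X$ is $\kappa$-resolvable in $V^{\mathbb P}$ for some c.c.c.\ forcing notion $\mathbb P$.
\item[(2)] There is a function $h:X\to[\kappa]^{\le\omega}$ such that for every $\alpha<\kappa$ the set $D_\alpha=\{x\in X:\alpha\in h(x)\}$ is dense in $X$.
\item[(3)] $X$ is $\kappa$-resolvable in $V^{\mathrm{Fn}(\kappa,2)}$.
\end{enumerate}
Statement (2) is the trace that (1) leaves in $V$: a c.c.c.\ name for a coloring allows only countably many colors at each point $x$, and $h(x)$ is the set of these colors. Conversely, given $h$, one wants to choose for each $x$ a color from $h(x)$ at random. For $T_1$ spaces this is easy if $|X|$ Cohen reals are allowed. An isolated point $x$ would have $h(x)=\kappa$, so there is none, and every nonempty open set $U$ is infinite. Then $U\cap D_\alpha$ is infinite too, since otherwise $U\setminus D_\alpha$ would be a nonempty open set missing $D_\alpha$. Fix surjections $e_x:\omega\to h(x)$ for $h(x)\ne\emptyset$, let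 $g:X\to\omega$ be generic for $\mathrm{Fn}(X,\omega)$, and put $c(x)=e_x(g(x))$. A condition $p$ leaves some $x\in U\cap D_\alpha$ free, and we extend $p$ by sending $x$ to an $n$ with $e_x(n)=\alpha$. So $c$ takes every color on every $U$, and (1) holds.

The content of (3) is therefore that $\kappa$ Cohen reals suffice, however large $X$ is. With only $\kappa$ random numbers, many points have to share one number, and we need a \emph{label} $k(x)<\kappa$ that tells $x$ which number to use. Let $\mathrm{cf}([\kappa]^\omega,\subset)$ be the least size of a family $\mathcal A\subset[\kappa]^\omega$ such that every countable subset of $\kappa$ is contained in a member of $\mathcal A$. Such a family covers $\kappa$, so it has at least $\kappa$ members. If it has exactly $\kappa$ members, we may enlarge each $h(x)$ to a member of $\mathcal A$; then $h$ takes at most $\kappa$ values, and its values can serve as labels. It is known that (1), (2) and (3) are equivalent when $X$ is $T_1$ and $\kappa=\mathrm{cf}([\kappa]^\omega,\subset)$. The problem, posed by Soukup and Stanley \cite{SS}, is whether this assumption on $\kappa$ can be dropped.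

The assumption holds for $\kappa=\aleph_n$, $1\le n<\omega$: for $\aleph_1$ take the infinite countable ordinals, and for $\aleph_{n+1}$ copy a cofinal family of size $\aleph_n$ to each ordinal $\beta<\aleph_{n+1}$ of size $\aleph_n$. It fails whenever $\mathrm{cf}(\kappa)=\omega$: if $\kappa=\sup_n\kappa_n$ with $\kappa_n<\kappa$ and $A_\xi$ $(\xi<\kappa)$ are countable sets, pick $\alpha_n\in\kappa\setminus\bigcup_{\xi<\kappa_n}A_\xi$; then $\{\alpha_n:n<\omega\}$ is contained in no $A_\xi$. On the space $\kappa^\omega$, with $\kappa=\aleph_\omega$ discrete, the function $h(x)=\mathrm{ran}(x)$ satisfies (2), and by this diagonal argument every enlargement of it takes more than $\kappa$ values. One might thus expect (2)$\Rightarrow$(3) to break down at $\aleph_\omega$. It does not, and the separation axiom is not needed either.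

\begin{theorem}\label{thm:main}
Let $X$ be any topological space and $\kappa$ any uncountable cardinal. Then \textup{(1)}, \textup{(2)} and \textup{(3)} are equivalent.
\end{theorem}

The proof is carried out in ZFC, and it gives the following generalization at no extra cost.

\begin{theorem}\label{thm:nu}
Let $\nu$ be an infinite cardinal, $\kappa>\nu$ a cardinal, and $X$ any topological space. The following are equivalent.
\begin{enumerate}
\item[$(1_\nu)$] $X$ is $\kappa$-resolvable in $V^{\mathbb P}$ for some $\nu^+$-c.c.\ forcing notion $\mathbb P$.
\item[$(2_\nu)$] There is $h:X\to[\kappa]^{\le\nu}$ such that $\{x\in X:\alpha\in h(x)\}$ is dense for every $\alpha<\kappa$.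
\item[$(3_\nu)$] $X$ is $\kappa$-resolvable in $V^{\mathrm{Fn}(\kappa,\nu)}$.
\end{enumerate}
\end{theorem}

We prove both theorems together; the reader interested only in Theorem~\ref{thm:main} should read $\nu=\omega$. The label need not determine $h(x)$: when $\mathrm{cf}(\kappa)>\nu$, an upper bound of $h(x)$ in $\kappa$ is enough. Section~\ref{sec:labels} shows for $\kappa=\omega_1$ that this label either supports a random coloring, or resolves the space by its own fibers, or fails for a reason that helps in another way: the poset of nonempty open subsets of $X$ collapses $\kappa$, and a collapse turns few disjoint dense sets into many. Section~\ref{sec:open} makes this poset into a tool for counting locally dense sets. Section~\ref{sec:step} sets up the induction on $\kappa$ and completes it at successor cardinals; Section~\ref{sec:limit} treats the two additional situations that arise at limit cardinals. Section~\ref{sec:sharp} shows that two hypotheses of Theorem~\ref{thm:main} cannot be weakened.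

\section{Conventions and reduction to one proposition}\label{sec:prelim}

We speak of generic filters over $V$ and over its forcing extensions in the usual way. ``In $V^{\mathbb P}$'' means ``in $V[H]$ for every generic $H\subset\mathbb P$''; a statement forced only by a condition $p$ holds in this sense for the poset of conditions below $p$, which inherits chain conditions. A poset is \emph{$\nu^+$-c.c.}\ if its antichains have size at most $\nu$, and \emph{c.c.c.}\ means $\omega_1$-c.c. Let $M$ be $V$ or a forcing extension of $V$ and let $\mathbb P\in M$. We use the following textbook facts.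
\begin{enumerate}
\item[(P1)] A statement holds in $M[G]$ iff it is forced by a member of $G$, and $p$ forces it iff it holds in $M[G]$ for all generic $G\ni p$. Also $p\Vdash\neg\varphi$ iff no $q\le p$ forces $\varphi$. If $p\Vdash\exists y\,\varphi(y)$, there is a name $\dot y$ with $p\Vdash\varphi(\dot y)$. If $p$ forces $\dot y$ to lie in a set $S\in M$, the conditions deciding the value of $\dot y$ are dense below $p$.
\item[(P2)] If $\mathcal D\in M$ is dense below $p$, there is an antichain $\mathcal W\subset\mathcal D$ of conditions below $p$ that is \emph{maximal below $p$}: every $q\le p$ is compatible with a member of $\mathcal W$. Every generic $G\ni p$ meets such an antichain.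
\item[(P3)] If $\mathbb P\in V$ and $G\subset\mathbb P$ is generic over $M$, then $G$ is generic over $V$ and $V[G]\subset M[G]$.
\item[(P4)] A $\nu^+$-c.c.\ poset preserves cardinals above $\nu$. An ordinal that is a cardinal of an extension is a cardinal of the ground model.
\end{enumerate}

All spaces are nonempty; for the empty space the statements of the theorems hold trivially, partitions being read as indexed families. Let $\mathcal O\in V$ be the set of nonempty open subsets of $X$ in $V$. The letters $U$, $W$ always denote members of $\mathcal O$. A set $E\subset X$ in $M$ is \emph{dense in $U$} if it meets every $U'\subset U$, and \emph{nowhere dense in $U$} if it is dense in no $U'\subset U$, that is, if every $U'\subset U$ contains some $U''$ disjoint from $E$. By shrinking finitely many times, a finite union of sets nowhere dense in $U$ is nowhere dense in $U$. These notions refer only to $E$ and $\mathcal O$, so they do not change when we pass to a larger model.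

Since $\mathrm{Fn}(\kappa,\nu)$ collapses $\nu$, it is convenient to count with ordinals: for an infinite ordinal $\lambda$, we say that $X$ is \emph{$\lambda$-resolvable in $M$} if $M$ contains a partition $\langle E_\xi:\xi<\lambda\rangle$ of $X$ into dense sets. If $\lambda$ is a cardinal of $M$ this is the definition of Section~\ref{sec:intro}, and by (P4) this covers every extension named in the two theorems.

\begin{lemma}\label{lem:easy}
$(3_\nu)\Rightarrow(1_\nu)\Rightarrow(2_\nu)$, and $(3)\Rightarrow(1)$.
\end{lemma}

\begin{proof}
For $|J|\le\nu$ the poset $\mathrm{Fn}(\kappa,J)$ is $\nu^+$-c.c. Indeed, among $\nu^+$ conditions, $\nu^+$ many have domains that form a $\Delta$-system with a finite root; there are at most $\nu$ functions from the root to $J$, so two of these conditions agree on the root and are compatible. This gives $(3_\nu)\Rightarrow(1_\nu)$ and $(3)\Rightarrow(1)$.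

Let $\mathbb P$ be $\nu^+$-c.c.\ and let $p$ force that $\langle\dot E_\alpha:\alpha<\kappa\rangle$ is a partition of $X$ into dense sets. Put $h(x)=\{\alpha<\kappa:\exists q\le p\ (q\Vdash x\in\dot E_\alpha)\}$. Conditions $q_\alpha\le p$ with $q_\alpha\Vdash x\in\dot E_\alpha$, chosen for $\alpha\in h(x)$, are pairwise incompatible because the $\dot E_\alpha$ are forced to be disjoint; so $|h(x)|\le\nu$. Given $U$ and $\alpha$, we have $p\Vdash U\cap\dot E_\alpha\ne\emptyset$, so some $q\le p$ and $x\in U$ satisfy $q\Vdash x\in\dot E_\alpha$, and $\alpha\in h(x)$.
\end{proof}

For the remaining implication we isolate the one property of Cohen extensions that the proof uses. Let $N$ be a forcing extension of $V$ and let $\nu<\kappa$ be infinite cardinals of $V$. A function $g:\kappa\to\nu$ in $N$ is a \emph{guessing function} if for every $Z\in V$, $Z\subset\kappa\times\nu$, whose projection to the first coordinate is infinite, there is $(\delta,\eta)\in Z$ with $g(\delta)=\eta$.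

\begin{lemma}\label{lem:guess}
\begin{enumerate}
\item[(a)] $V^{\mathrm{Fn}(\kappa,\nu)}$ contains a guessing function $\kappa\to\nu$, and $V^{\mathrm{Fn}(\kappa,2)}$ contains a guessing function $\kappa\to\omega$.
\item[(b)] If $g:\kappa\to\nu$ is a guessing function in $N$, then $\nu$ is countable in $N$, and $g\upharpoonright\mu$ is a guessing function for every cardinal $\mu$ of $V$ with $\nu<\mu<\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $g$ be the generic function of $\mathrm{Fn}(\kappa,\nu)$. Given $p$ and $Z$, pick $(\delta,\eta)\in Z$ with $\delta\notin\mathrm{dom}(p)$; then $p\cup\{(\delta,\eta)\}$ forces $g(\delta)=\eta$. For the second claim use $\mathrm{Fn}(\kappa,2)\cong\mathrm{Fn}(\kappa\times\omega,2)$, with generic function $r:\kappa\times\omega\to2$, and let $g(\delta)$ be the least $n$ with $r(\delta,n)=1$; such an $n$ exists by genericity. Given $p$ and $Z$, pick $(\delta,n)\in Z$ such that $\delta$ is not the first coordinate of any pair in $\mathrm{dom}(p)$, and extend $p$ by sending $(\delta,m)$ to $0$ for $m<n$ and $(\delta,n)$ to $1$.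

(b) The sets $Z=\omega\times\{\eta\}$, $\eta<\nu$, show that $g$ maps $\omega$ onto $\nu$. A set $Z\subset\mu\times\nu$ is also a subset of $\kappa\times\nu$.
\end{proof}

\begin{proposition}\label{prop:key}
Let $\nu<\kappa$ be infinite cardinals of $V$, and let $N$ be a forcing extension of $V$ that contains a guessing function $g:\kappa\to\nu$. Then every space $X\in V$ that satisfies $(2_\nu)$ for $\kappa$ in $V$ is $\kappa$-resolvable in $N$.
\end{proposition}

Proposition~\ref{prop:key} and Lemma~\ref{lem:guess}(a) give $(2_\nu)\Rightarrow(3_\nu)$ and, for $\nu=\omega$, $(2)\Rightarrow(3)$. Since (1) is $(1_\omega)$ and (2) is $(2_\omega)$, Lemma~\ref{lem:easy} closes the circle in both theorems. Sections~\ref{sec:labels}--\ref{sec:limit} prove the proposition.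

\section{Labels, random colors and the case $\kappa=\omega_1$}\label{sec:labels}

Fix $\nu$, $\kappa$, $N$, $g$ and $X$ as in Proposition~\ref{prop:key}, let $h\in V$ witness $(2_\nu)$, and put $D_\alpha=\{x:\alpha\in h(x)\}$. In $V$ fix a surjection $e_x:\nu\to h(x)$ for each $x$ with $h(x)\ne\emptyset$. The first lemma is the random coloring of Section~\ref{sec:intro}, with the random number attached to the label of a point. The requirement that $U\cap D_\alpha$ be infinite, which came from $T_1$, becomes the requirement that it carry infinitely many labels.

\begin{lemma}\label{lem:random}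
Let $k:X\to\kappa$ be a function in $V$, and in $N$ put $c(x)=e_x(g(k(x)))$ for $h(x)\ne\emptyset$. Let $\alpha<\kappa$ and $U\in\mathcal O$. If $k[U'\cap D_\alpha]$ is infinite for every $U'\subset U$, then $c^{-1}(\alpha)$ is dense in $U$.
\end{lemma}

\begin{proof}
Let $U'\subset U$ and $Z=\{(k(x),\eta):x\in U'\cap D_\alpha,\ e_x(\eta)=\alpha\}\in V$. Each $x\in D_\alpha$ has an $\eta$ with $e_x(\eta)=\alpha$, so the first projection of $Z$ is the infinite set $k[U'\cap D_\alpha]$. Thus there are $x\in U'\cap D_\alpha$ and $\eta$ with $e_x(\eta)=\alpha$ and $g(k(x))=\eta$, and then $c(x)=\alpha$.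
\end{proof}

To get only $\nu$ colors one can ignore the sets $h(x)$ and use the random number itself as the color. This is the base of the induction, and it uses $\kappa\ge\nu^+$.

\begin{lemma}\label{lem:base}
$X$ is $\nu$-resolvable in $N$.
\end{lemma}

\begin{proof}
In $V$ put $k_0(x)=\sup\{\alpha+1:\alpha\in h(x)\cap\nu^+\}$. Since $\nu^+$ is regular and $|h(x)|\le\nu$, we have $k_0(x)<\nu^+\le\kappa$. Given $U$ and $\alpha<\nu^+$, a point $x\in U\cap D_\alpha$ has $k_0(x)>\alpha$; so $k_0[U]$ is unbounded in $\nu^+$, hence infinite. Applying the guessing property to $k_0[U]\times\{\eta\}$, we find $x\in U$ with $g(k_0(x))=\eta$. So the $\nu$ fibers of $g\circ k_0$ are dense.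
\end{proof}

Now let $\nu=\omega$ and $\kappa=\omega_1$, and take the label $k(x)=\sup\{\alpha+1:\alpha\in h(x)\}<\omega_1$. There are two evident ways to win.
\begin{enumerate}
\item[(A)] If for $\aleph_1$ many $\alpha$ the set $D_\alpha$ carries infinitely many labels in every open set, then Lemma~\ref{lem:random} gives $\aleph_1$ disjoint dense sets $c^{-1}(\alpha)$ in $N$.
\item[(B)] If $\aleph_1$ many fibers $k^{-1}(\delta)$ are dense, then $X$ is $\omega_1$-resolvable already in $V$.
\end{enumerate}
Both can fail inside every open set. The example below shows how, and what saves the situation.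

\begin{example}\label{ex:tree}
Let $T$ be the space of strictly increasing sequences $x:\omega\to\omega_1$, with basic open sets given by the finite strictly increasing sequences $s$. Let $X$ be a dense subspace of $T$, write $[s]=\{x\in X:s\subset x\}$, and let $X=\bigsqcup_{n<\omega}E_n$ be a partition into dense sets. (For $X=T$, split the countable limit ordinals into unbounded sets $L_n$ and let $E_n=\{x:\sup_m x(m)\in L_n\}$.) For $x\in E_n$ let
\[
h(x)=\{\alpha\le x(n):\alpha>x(m)\text{ for all }m<n\},\qquad\text{so that }k(x)=x(n)+1 .
\]
Given $s$ and $\alpha$, extend $s$ to $s'$ with last entry at least $\alpha$, and let $n$ be least with $s'(n)\ge\alpha$. A point $x\in[s']\cap E_m$ lies in $D_\alpha$ iff $m$ is least with $x(m)\ge\alpha$, that is, iff $m=n$. So $D_\alpha\cap[s']=E_n\cap[s']$. This set is nonempty, so (2) holds, and it carries the single label $s'(n)+1$, so the hypothesis of Lemma~\ref{lem:random} fails for all $\alpha$ and $U$. A point with label $\delta+1$ has $\delta$ in its range. If $\delta\notin\mathrm{ran}(s)$, extend $s$ by one entry above $\delta$ to get a basic open set that misses $k^{-1}(\delta+1)$. So only finitely many fibers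 of $k$ are dense in $[s]$, and (B) fails in every open set.

Nevertheless the $\omega$ sets $E_n$ can be converted into $\omega_1$ disjoint dense sets. Fix surjections $b_\beta:\omega\to\beta+1$ for $\beta<\omega_1$ and a bijection $(m,j)\mapsto\langle m,j\rangle$ from $\omega\times\omega$ onto $\omega$, and put
\[
c(x)=b_{x(m)}(j)\qquad\text{for }x\in E_{\langle m,j\rangle}.
\]
Given $s$ and $\alpha$, extend $s$ to $s'$ with last entry $s'(m)\ge\alpha$ and take $j$ with $b_{s'(m)}(j)=\alpha$. Every point of the nonempty set $[s']\cap E_{\langle m,j\rangle}$ has color $\alpha$.
\end{example}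

The coloring in the example has a forcing interpretation. If we force with the sets $[s]$, we obtain a generic sequence $x_G$ that is cofinal in $\omega_1$, and $\langle m,j\rangle\mapsto b_{x_G(m)}(j)$ maps $\omega$ onto $\omega_1$. The value of this collapsing map at one argument is decided by an open set. The coloring $c$ reads the map at the actual point $x$ in place of $x_G$, and the set $E_n$ containing $x$ says at which argument to read it. In a general space the sets $E_n$ are supplied by Lemma~\ref{lem:base}.

A general space mixes these three behaviors: which $\alpha$ are good for (A), and which fibers are dense, depends on the open set, and the answers change as the set shrinks. Forcing with open sets is the device that makes all these local decisions at once.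

\section{The poset of open sets}\label{sec:open}

In this section $M$ is $V$ or a forcing extension of $V$. Order $\mathcal O$ by inclusion. Two conditions $U,U'$ are compatible iff $U\cap U'\ne\emptyset$, and then $U\cap U'\in\mathcal O$; antichains are pairwise disjoint families. A filter $G\subset\mathcal O$ generic over $M$ is closed under finite intersections, and we think of it as the neighborhood filter of an ideal point. A set $E\subset X$ in $M$ is \emph{$G$-dense} if it meets every member of $G$, that is, if the ideal point lies in its closure. The definition mentions only $E$ and $G$; for $E\in V$ it means the same in $V[G]$ and in $M[G]$.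

\begin{lemma}\label{lem:Gdense}
Let $E,E'\in M$ be subsets of $X$, and force with $\mathcal O$ over $M$.
\begin{enumerate}
\item[(a)] $U$ forces that $E$ is $G$-dense iff $E$ is dense in $U$. Hence $E$ is $G$-dense iff it is dense in some member of $G$.
\item[(b)] $U$ forces that $E$ is not $G$-dense iff $E$ is nowhere dense in $U$.
\item[(c)] If $E\cup E'$ is $G$-dense, then $E$ or $E'$ is $G$-dense.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $E$ be dense in $U\in G$ and let $U'\in G$. Then $U\cap U'$ is a member of $\mathcal O$ contained in $U$, so it meets $E$. Conversely, if some $U'\subset U$ misses $E$, then $U'$ forces that $E$ is not $G$-dense, so $U$ does not force $G$-density. The second sentence, and (b), follow from (P1). (c) If $U,U'\in G$ miss $E$ and $E'$ respectively, then $U\cap U'\in G$ misses $E\cup E'$.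
\end{proof}

The next lemma is the general form of the recoloring in Example~\ref{ex:tree}. It allows us to count $G$-dense sets in $M[G]$, where cardinals may have collapsed and where pigeonhole arguments are available, and to bring the count back to $M$ in the form of dense sets that overlap no more than the original ones.

\begin{lemma}[Transfer]\label{lem:transfer}
In $M$, let $W\in\mathcal O$, let $\langle E_i:i\in I\rangle$ be a family of subsets of $X$, and let $\mu$ be an ordinal. Suppose that for every $G\ni W$ generic over $M$ there is in $M[G]$ an injection from $\mu$ into $\{i\in I:E_i\text{ is }G\text{-dense}\}$. Then in $M$ there are sets $E'_\xi\subset W\cap\bigcup_iE_i$ $(\xi<\mu)$, each dense in $W$, such that for every $x$ there is an injection from $\{\xi:x\in E'_\xi\}$ into $\{i:x\in E_i\}$. In particular, if the $E_i$ are pairwise disjoint, so are the $E'_\xi$.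
\end{lemma}

\begin{proof}
By (P1) there is a name $\dot f$ that $W$ forces to be such an injection. For $\xi<\mu$ take by (P1) and (P2) an antichain $\mathcal W_\xi$, maximal below $W$, of sets $U\subset W$ that decide $\dot f(\xi)$, say $U\Vdash\dot f(\xi)=i_\xi(U)$. Such a $U$ forces $E_{i_\xi(U)}$ to be $G$-dense, so $E_{i_\xi(U)}$ is dense in $U$ by Lemma~\ref{lem:Gdense}(a). Put
\[
E'_\xi=\bigcup_{U\in\mathcal W_\xi}\bigl(U\cap E_{i_\xi(U)}\bigr).
\]
Any $U'\subset W$ meets some $U\in\mathcal W_\xi$, and $U\cap U'$ meets $E_{i_\xi(U)}$; so $E'_\xi$ is dense in $W$.

For $x\in E'_\xi$ let $\varphi_x(\xi)=i_\xi(U)$, where $U$ is the unique member of $\mathcal W_\xi$ containing $x$; then $x\in E_{\varphi_x(\xi)}$. Let $\xi\ne\eta$ with $x\in U\in\mathcal W_\xi$ and $x\in U'\in\mathcal W_\eta$. The point $x$ shows that $U\cap U'$ is a condition. It forces $\dot f(\xi)=i_\xi(U)$ and $\dot f(\eta)=i_\eta(U')$ and forces $\dot f$ to be injective, so these two values differ. Hence $\varphi_x$ is injective.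
\end{proof}

The last step is the reason for forcing with $\mathcal O$ rather than with another poset: two conditions that contain a common point of $X$ are compatible, so each point sees a coherent part of the generic object.

We need a local version of resolvability. Work in $M$. For $Y\subset X$, $W\in\mathcal O$ and an infinite ordinal $\lambda$, say that $Y$ is \emph{$\lambda$-full in $W$} if there are pairwise disjoint sets $Z_\xi\subset Y\cap W$ $(\xi<\lambda)$, each dense in $W$. This depends only on $Y\cap W$ and persists to larger models. The space $X$ is $\lambda$-resolvable iff $X$ is $\lambda$-full in $X$: add the leftover points to one piece.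

\begin{lemma}\label{lem:full}
In $M$, let $Y\subset X$, $W\in\mathcal O$, and let $\lambda$ be an infinite ordinal.
\begin{enumerate}
\item[(a)] If $Y$ is $\lambda$-full in $W$, then $Y$ is $\lambda'$-full in $U$ for every $U\subset W$ and every infinite ordinal $\lambda'$ that injects into $\lambda$.
\item[(b)] If every $U\subset W$ contains some $U'$ in which $Y$ is $\lambda$-full, then $Y$ is $\lambda$-full in $W$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Intersect the pieces with $U$ and keep those indexed by the range of the injection. (b) By (P2) take an antichain $\mathcal W$, maximal below $W$, of sets $U'$ in which $Y$ is $\lambda$-full, with pieces $Z^{U'}_\xi$, and put $Z_\xi=\bigcup_{U'\in\mathcal W}Z_\xi^{U'}$. These sets are disjoint because $\mathcal W$ is a disjoint family. Any $U\subset W$ meets some $U'\in\mathcal W$, and $U\cap U'$ meets $Z^{U'}_\xi$.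
\end{proof}

\section{The inductive step}\label{sec:step}

We prove Proposition~\ref{prop:key} by induction on $\kappa$, with $\nu$ and $N$ fixed. Keep the notation of Section~\ref{sec:labels}. By Lemma~\ref{lem:guess}(b) the induction hypothesis reads:
\begin{enumerate}
\item[(IH)] for every cardinal $\mu$ of $V$ with $\nu<\mu<\kappa$, every space in $V$ that satisfies $(2_\nu)$ for $\mu$ is $\mu$-resolvable in $N$.
\end{enumerate}
It concerns all spaces, and in Section~\ref{sec:limit} we apply it to subspaces of $X$. Two models are in play. Decisions about $h$ are made by forcing with $\mathcal O$ over $V$; the colorings live in $N$, so the transfer lemma is mostly applied in $N$. The link is (P3): if $W$ forces a statement over $V$ and $G\ni W$ is generic over $N$, then the statement holds in $V[G]$, and the injections that $V[G]$ contains belong to $N[G]$.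

\begin{lemma}\label{lem:below}
$X$ is $\lambda$-resolvable in $N$ for every infinite ordinal $\lambda<\kappa$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:full}(a) we may replace $\lambda$ by $|\lambda|^V$. If $\lambda\le\nu$, use Lemmas~\ref{lem:base} and~\ref{lem:full}(a). If $\lambda>\nu$, the function $x\mapsto h(x)\cap\lambda$ witnesses $(2_\nu)$ for $\lambda$, and (IH) applies.
\end{proof}

\begin{lemma}\label{lem:collapse}
If $W$ forces over $V$ that $|\kappa|<\kappa$, then $X$ is $\kappa$-full in $W$ in $N$.
\end{lemma}

\begin{proof}
Every $U\subset W$ contains a $W'$ that decides $|\kappa|$ to be some infinite ordinal $\lambda<\kappa$. By Lemma~\ref{lem:full}(b) it suffices to show that $X$ is $\kappa$-full in $W'$ in $N$. By Lemma~\ref{lem:below}, $N$ contains disjoint dense sets $E_i$ $(i<\lambda)$. If $G\ni W'$ is generic over $N$, then every $E_i$ is $G$-dense, and $V[G]\subset N[G]$ contains an injection $\kappa\to\lambda$. Lemma~\ref{lem:transfer} in $N$ gives $\kappa$ disjoint sets dense in $W'$.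
\end{proof}

For the rest of this section assume $\mathrm{cf}^V(\kappa)>\nu$; the other case is treated in Section~\ref{sub:countable}. In $V$ define
\[
k(x)=\sup\{\alpha+1:\alpha\in h(x)\},\qquad D_{\alpha,\delta}=D_\alpha\cap k^{-1}(\delta).
\]
Two properties of this label matter. It takes values below $\kappa$, because $|h(x)|\le\nu<\mathrm{cf}^V(\kappa)$; so $g(k(x))$ is defined. And $h(x)\subset k(x)$, so $D_{\alpha,\delta}\ne\emptyset$ implies $\alpha<\delta$: one fiber of $k$ serves fewer than $\kappa$ colors.

For $G\subset\mathcal O$ generic over $V$ define in $V[G]$
\begin{align*}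
\Delta&=\{\delta<\kappa:k^{-1}(\delta)\text{ is }G\text{-dense}\},\\
S_\delta&=\{\alpha<\kappa:D_{\alpha,\delta}\text{ is }G\text{-dense}\}\qquad(\delta<\kappa),\\
B&=\kappa\setminus\textstyle\bigcup_{\delta<\kappa}S_\delta .
\end{align*}
The colors in $B$ are those for which $D_\alpha$ is spread over many labels near the ideal point, and $S_\delta$ consists of the colors that the fiber $k^{-1}(\delta)$ serves by itself. A $G$-dense set is nonempty, so $S_\delta\subset\delta$. A superset of a $G$-dense set is $G$-dense, so $S_\delta\ne\emptyset$ implies $\delta\in\Delta$. Therefore
\begin{equation}\label{eq:cover}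
\kappa\setminus B=\bigcup_{\delta\in\Delta}S_\delta,\qquad S_\delta\subset\delta<\kappa .
\end{equation}
In $V[G]$ at least one of the following holds.
\begin{enumerate}
\item[(i)] $|\kappa|<\kappa$.
\item[(ii)] $\kappa$ is a cardinal and $|B|=\kappa$.
\item[(iii)] $\kappa$ is a cardinal and $|\Delta|=\kappa$.
\item[(iv)] $\kappa$ is a cardinal, $|B|<\kappa$ and $|\Delta|<\kappa$.
\end{enumerate}
So every $U\in\mathcal O$ contains a $W$ that forces one of (i)--(iv) over $V$. By Lemma~\ref{lem:full}(b) in $N$ it is enough to show that $X$ is $\kappa$-full in every such $W$ in $N$. Case (i) is Lemma~\ref{lem:collapse}. Cases (ii) and (iii) are the local forms of (A) and (B).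

\medskip\noindent\emph{Case} (ii). Let $c\in N$ be the coloring of Lemma~\ref{lem:random} for the label $k$. We first show that if $U$ forces $\alpha\in B$ over $V$, then $c^{-1}(\alpha)$ is dense in $U$. By Lemma~\ref{lem:Gdense}(b), each $D_{\alpha,\delta}$ is nowhere dense in $U$. Let $U'\subset U$. If $k[U'\cap D_\alpha]$ were a finite set $F$, then $U'\cap D_\alpha\subset\bigcup_{\delta\in F}D_{\alpha,\delta}$ would be nowhere dense in $U'$, although $D_\alpha$ is dense. So $k[U'\cap D_\alpha]$ is infinite, and Lemma~\ref{lem:random} applies.

Now let $G\ni W$ be generic over $N$. If $\alpha\in B$, some $U\in G$ forces this over $V$, so $c^{-1}(\alpha)$ is dense in $U$ and hence $G$-dense. Since $V[G]$ contains an injection $\kappa\to B$, Lemma~\ref{lem:transfer} in $N$, applied to the disjoint family $\langle c^{-1}(\alpha):\alpha<\kappa\rangle$, shows that $X$ is $\kappa$-full in $W$.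

\medskip\noindent\emph{Case} (iii). Lemma~\ref{lem:transfer} in $V$, applied to the disjoint family $\langle k^{-1}(\delta):\delta<\kappa\rangle$, shows that $X$ is $\kappa$-full in $W$ in $V$, hence in $N$.

\medskip
In case (iv), $\kappa\setminus B$ has size $\kappa$ in $V[G]$, and by \eqref{eq:cover} it is a union of fewer than $\kappa$ sets of size less than $\kappa$. So $\kappa$ is a singular cardinal of $V[G]$, hence a limit cardinal of $V[G]$, and by (P4) a limit cardinal of $V$. If $\kappa$ is a successor cardinal of $V$, then $\mathrm{cf}^V(\kappa)=\kappa>\nu$ and case (iv) does not occur, so the inductive step is complete. In particular we have proved Theorem~\ref{thm:main} for $\kappa=\omega_1$, where (IH) is vacuous, and for every $\aleph_n$.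

\begin{remark}\label{rem:assumption}
This is also the place where $\kappa=\mathrm{cf}([\kappa]^\omega,\subset)$ would help. Let $\nu=\omega$ and let $\{A_\delta:\delta<\kappa\}$ be a cofinal family. Then $\mathrm{cf}(\kappa)>\omega$ by Section~\ref{sec:intro}. Cases (i)--(iii) work for any label $k:X\to\kappa$ in $V$; if we let $k(x)$ be a $\delta$ with $h(x)\subset A_\delta$, then $S_\delta\subset A_\delta$ is countable, so $|\kappa\setminus B|\le|\Delta|\cdot\omega$ and (iv) is impossible. At such a $\kappa$ the inductive step needs nothing from the next section.
\end{remark}

\section{Limit cardinals}\label{sec:limit}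

Two situations remain: $\mathrm{cf}^V(\kappa)\le\nu$, where the label $k$ is not available, and case (iv). In both, (IH) gives fewer than $\kappa$ disjoint dense sets at a time, and the difficulty is to make the families obtained for different cardinals below $\kappa$ disjoint from each other.

\subsection{Countable cofinality in $N$}\label{sub:countable}

For a limit of length $\omega$ the room can be created step by step: at stage $n$ we set aside a set that carries the $n$th family, and we must make sure that what remains is still rich enough for all later stages. The tool is a pigeonhole principle for full sets. Again $M$ is $V$ or a forcing extension of $V$.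

\begin{lemma}\label{lem:split}
In $M$, let $\lambda$ be an infinite ordinal and let $Y=Y'\sqcup Y''$ be $\lambda$-full in $W$. Then $Y'$ or $Y''$ is $\lambda$-full in some $U\subset W$.
\end{lemma}

\begin{proof}
Let $Z_\xi\subset Y\cap W$ $(\xi<\lambda)$ be disjoint and dense in $W$. If $G\ni W$ is generic over $M$, each $Z_\xi$ is $G$-dense, so by Lemma~\ref{lem:Gdense}(c) $\lambda=T'\cup T''$, where $T'=\{\xi:Z_\xi\cap Y'\text{ is }G\text{-dense}\}$ and $T''=\{\xi:Z_\xi\cap Y''\text{ is }G\text{-dense}\}$. As $\lambda$ is infinite, one of $T'$, $T''$ has the same size as $\lambda$ in $M[G]$. So some $U\subset W$ forces that $\lambda$ injects into $T'$, or forces that it injects into $T''$. Apply Lemma~\ref{lem:transfer} to $U$ and to $\langle Z_\xi\cap Y':\xi<\lambda\rangle$ or $\langle Z_\xi\cap Y'':\xi<\lambda\rangle$.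
\end{proof}

When $\kappa$ is an uncountable limit cardinal of cofinality $\omega$ and the $\kappa_n$ are cardinals below it, the next lemma is the theorem of Bhaskara Rao: a space that is $\lambda$-resolvable for all infinite $\lambda<\kappa$ is $\kappa$-resolvable. We include a proof, in $M$ and for the topology with base $\mathcal O$.

\begin{lemma}\label{lem:BR}
In $M$, let $\kappa_0<\kappa_1<\cdots$ be infinite ordinals with supremum $\kappa$. If $X$ is $\kappa_n$-resolvable for all $n<\omega$, then $X$ is $\kappa$-resolvable.
\end{lemma}

\begin{proof}
Call $Y\subset X$ \emph{large in $W$} if it is $\kappa_n$-full in $W$ for all $n$. We first extend Lemma~\ref{lem:split} to large sets: if $Y=Y'\sqcup Y''$ is large in $W$, then $Y'$ or $Y''$ is large in some $U\subset W$. Suppose not. Since $Y'$ is not large in $W$, Lemma~\ref{lem:full}(b) gives $n$ and $U_0\subset W$ such that $Y'$ is $\kappa_n$-full in no member of $\mathcal O$ below $U_0$. Since $Y''$ is not large in $U_0$, there are $m$ and $U_1\subset U_0$ such that $Y''$ is $\kappa_m$-full in no member of $\mathcal O$ below $U_1$. Let $l=\max(n,m)$. By Lemma~\ref{lem:full}(a), $Y$ is $\kappa_l$-full in $U_1$,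 while neither $Y'$ nor $Y''$ is $\kappa_l$-full in any member of $\mathcal O$ below $U_1$. This contradicts Lemma~\ref{lem:split}.

We construct sets $X=Y_0\supset Y_1\supset\cdots$, all large in $X$, and sets $A_n\subset Y_n\setminus Y_{n+1}$ that are $\kappa_n$-full in $X$. Given $Y_n$, take $\kappa_n$ disjoint dense subsets of $Y_n$, split the index set into two parts each in bijection with $\kappa_n$, let $Y'$ be the union of the sets indexed by the first part, and let $Y''=Y_n\setminus Y'$. Both $Y'$ and $Y''$ are $\kappa_n$-full in $X$. Since $Y_n$ is large in every $W$, the first paragraph and (P2) give a maximal antichain $\mathcal V$ of sets $U$ in which $Y'$ or $Y''$ is large. For $U\in\mathcal V$ let $P_U$ be one of $Y',Y''$ that is large in $U$ and let $Q_U$ be the other one. Put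
\[
Y_{n+1}=\bigcup_{U\in\mathcal V}(U\cap P_U),\qquad A_n=\bigcup_{U\in\mathcal V}(U\cap Q_U).
\]
These are disjoint subsets of $Y_n$. In each $U\in\mathcal V$ the set $Y_{n+1}$ is large and $A_n$ is $\kappa_n$-full. Every $W$ meets some $U\in\mathcal V$, so by Lemma~\ref{lem:full}, parts (a) and (b), $Y_{n+1}$ is large in $X$ and $A_n$ is $\kappa_n$-full in $X$.

The sets $A_n$ are pairwise disjoint, so together they contain disjoint dense sets indexed by $\{(n,\xi):\xi<\kappa_n\}$. The map sending $\xi<\kappa$ to $(n,\xi)$, with $n$ least such that $\xi<\kappa_n$, is an injection of $\kappa$ into this index set.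
\end{proof}

Now suppose $\mathrm{cf}^V(\kappa)\le\nu$. A cofinal subset of $\kappa$ of size at most $\nu$ in $V$ is countable in $N$ by Lemma~\ref{lem:guess}(b). So in $N$ there are infinite ordinals $\kappa_0<\kappa_1<\cdots$ below $\kappa$ with supremum $\kappa$. By Lemma~\ref{lem:below} $X$ is $\kappa_n$-resolvable in $N$ for all $n$, and by Lemma~\ref{lem:BR} in $N$ it is $\kappa$-resolvable.

\subsection{The case where the open sets make $\kappa$ singular}\label{sub:iv}

Assume $\mathrm{cf}^V(\kappa)>\nu$ and let $W$ force (iv) over $V$. By Lemma~\ref{lem:full}(b) we may shrink $W$ so that it decides the cofinality of $\kappa$ in $V[G]$ to be an ordinal $\theta$; we saw that $\theta<\kappa$. The recursion of Lemma~\ref{lem:BR} is of no use for longer sequences, since nothing keeps $\bigcap_nY_n$ large. Here the labels provide disjoint room in advance. Few fibers of $k$ serve almost all colors, so there must be fibers that serve arbitrarily many colors; each such fiber is a subspace to which (IH) applies, and different fibers are disjoint.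

\medskip\noindent\emph{Choosing the fibers.} Let $G\ni W$ be generic over $V$ and work in $V[G]$. As $\kappa>\nu$ is a limit cardinal of cofinality $\theta$, there is an increasing sequence $\langle\kappa_i:i<\theta\rangle$ of cardinals with $\nu<\kappa_i<\kappa$ and supremum $\kappa$. By recursion on $i<\theta$ we choose pairwise distinct $\delta_i\in\Delta$ with $|S_{\delta_i}|\ge\kappa_i$. At stage $i$ let
\[
\sigma=\max\Bigl(\kappa_i,\ |\Delta|,\ \sup_{j<i}|S_{\delta_j}|\Bigr).
\]
Then $\sigma<\kappa$, because $|S_{\delta_j}|<\kappa$ by \eqref{eq:cover} and $i<\mathrm{cf}(\kappa)$. If $|S_\delta|\le\sigma$ for all $\delta\in\Delta$, then \eqref{eq:cover} gives $|\kappa\setminus B|\le|\Delta|\cdot\sigma=\sigma<\kappa$, which contradicts $|B|<\kappa$. So some $\delta_i\in\Delta$ has $|S_{\delta_i}|>\sigma$, and $\delta_i\ne\delta_j$ for $j<i$ because $|S_{\delta_j}|\le\sigma$.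

\medskip\noindent\emph{Resolving each fiber locally.} In $V$ take by (P1) names $\dot\kappa_i,\dot\delta_i$ $(i<\theta)$ that $W$ forces to have these properties. For $i<\theta$ let $\mathcal W_i\in V$ be an antichain, maximal below $W$, of sets $U\subset W$ that decide $\dot\kappa_i=\mu_i(U)$ and $\dot\delta_i=\delta_i(U)$. Fix $U\in\mathcal W_i$, write $\mu=\mu_i(U)$ and $\delta=\delta_i(U)$, and let $Y_{i,U}=U\cap k^{-1}(\delta)$ with the subspace topology in $V$. By (P4), $\mu$ is a cardinal of $V$, and $\nu<\mu<\kappa$. The condition $U$ forces that $\mu$ injects into $S_\delta$. So Lemma~\ref{lem:transfer} in $V$, applied to $U$ and $\langle D_{\alpha,\delta}:\alpha<\kappa\rangle$, gives sets $E'_\xi\subset U\cap\bigcup_\alpha D_{\alpha,\delta}\subset Y_{i,U}$ $(\xi<\mu)$, each dense in $U$, such that $h'(x)=\{\xi<\mu:x\in E'_\xi\}$ injects into $\{\alpha:x\in D_{\alpha,\delta}\}\subset h(x)$. Thus $|h'(x)|\le\nu$. In particular $Y_{i,U}$ is dense in $U$, and the nonempty open subsets of $Y_{i,U}$ are exactly the sets $U'\cap Y_{i,U}$ with $U'\subset U$. Each $E'_\xi$ meets all of them, so $h'$ witnesses $(2_\nu)$ for the space $Y_{i,U}$ and the cardinal $\mu$.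 By (IH), $Y_{i,U}$ is $\mu$-resolvable in $N$. Hence in $N$ we can choose, for all $i<\theta$ and $U\in\mathcal W_i$, pairwise disjoint sets $C_{i,U,\xi}\subset Y_{i,U}$ $(\xi<\mu_i(U))$ that meet every $U'\cap Y_{i,U}$, and so are dense in $U$.

\medskip\noindent\emph{Assembling.} In $N$ let
\[
C_{i,\xi}=\bigcup\{C_{i,U,\xi}:U\in\mathcal W_i,\ \xi<\mu_i(U)\}\qquad(i<\theta,\ \xi<\kappa).
\]
These sets are pairwise disjoint. Indeed, let $x\in C_{i,U,\xi}\cap C_{j,U',\eta}$. If $i=j$, then $U=U'$ because $\mathcal W_i$ is a disjoint family, and then $\xi=\eta$. If $i\ne j$, then $\delta_i(U)=k(x)=\delta_j(U')$; but $U\cap U'$ contains $x$, so it is a condition, and it forces $\dot\delta_i=\delta_i(U)$, $\dot\delta_j=\delta_j(U')$ and $\dot\delta_i\ne\dot\delta_j$, a contradiction.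

Let $G\ni W$ be generic over $N$, and let $\kappa_i$ be the value of $\dot\kappa_i$ in $V[G]$. For each $i<\theta$ there is $U\in G\cap\mathcal W_i$ by (P2), and $\mu_i(U)=\kappa_i$. For $\xi<\kappa_i$ the set $C_{i,\xi}\supset C_{i,U,\xi}$ is dense in $U$, hence $G$-dense. The map sending $\xi<\kappa$ to $(i,\xi)$, with $i$ least such that $\xi<\kappa_i$, lies in $V[G]$ and injects $\kappa$ into the set of indices of $G$-dense sets. Lemma~\ref{lem:transfer} in $N$, applied to $\langle C_{i,\xi}:(i,\xi)\in\theta\times\kappa\rangle$, shows that $X$ is $\kappa$-full in $W$.

This settles case (iv) and completes the induction. Proposition~\ref{prop:key}, and with it Theorems~\ref{thm:main} and~\ref{thm:nu}, are proved. \hfill$\square$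

\section{Sharpness}\label{sec:sharp}

For $\kappa=\omega$ statement (2) holds in every space, with $h(x)=\omega$, so a one-point space satisfies (2) and neither (1) nor (3). The more interesting question is whether (1) and (3) still agree for $\kappa=\omega$. From a measurable cardinal, they do not.

Recall that an uncountable cardinal $\chi$ is \emph{measurable} if it carries a nonprincipal ultrafilter $\mathcal U$ that is $\chi$-complete, that is, closed under intersections of fewer than $\chi$ members. Measurable cardinals are inaccessible, so $\chi>\omega_1$. Let $X_{\mathcal U}$ be the set $\chi$ with the topology $\mathcal U\cup\{\emptyset\}$. It is $T_1$ because $\chi\setminus\{x\}\in\mathcal U$ for all $x$. In $V$, a set $D$ is dense iff its complement is not in $\mathcal U$, that is, iff $D\in\mathcal U$. If $\chi$ is split into countably many parts, one part belongs to $\mathcal U$, since otherwise the complements of all parts would be in $\mathcal U$ and have empty intersection. Every member of $\mathcal U$ is uncountable, since it is contained in no countable union of singletons: the complement of such a union is in $\mathcal U$.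

\begin{proposition}\label{prop:omega}
For $X=X_{\mathcal U}$ and $\kappa=\omega$, statements \textup{(1)} and \textup{(2)} hold and \textup{(3)} fails; $X$ is not even $2$-resolvable in $V^{\mathrm{Fn}(\omega,2)}$.
\end{proposition}

\begin{proof}
All nonempty open sets are infinite, so $X$ is $\omega$-resolvable in the c.c.c.\ extension by $\mathrm{Fn}(\chi,\omega)$, as in Section~\ref{sec:intro}; and (2) holds with $h(x)=\omega$. Suppose that $p_0\in\mathrm{Fn}(\omega,2)$ forces that $X=\dot E_0\sqcup\dot E_1$ with both parts dense. For each $x$ choose $p_x\le p_0$ and $j_x<2$ with $p_x\Vdash x\in\dot E_{j_x}$. There are countably many pairs $(p,j)$, so $(p_x,j_x)=(p,j)$ for all $x$ in some $A\in\mathcal U$. Then $p$ forces $A\subset\dot E_j$, so it forces that $\dot E_{1-j}$ misses the open set $A$, a contradiction. An $\omega$-resolvable space is $2$-resolvable, by merging all pieces but one, so (3) fails.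
\end{proof}

In the proof of Theorem~\ref{thm:main} the uncountability of $\kappa$ enters in Lemma~\ref{lem:base}, where it yields a label with values in $\kappa$ that takes infinitely many values on every open set. On $X_{\mathcal U}$ every function into $\omega$ is constant on a nonempty open set.

A poset is \emph{$\sigma$-closed} if every decreasing $\omega$-sequence of conditions has a lower bound. Such posets add no $\omega$-sequences of ordinals, so they preserve $\omega_1$, and like c.c.c.\ posets they are proper. The chain condition was used in Lemma~\ref{lem:easy} to bound the number of possible colors of a point, and preserving $\kappa$ is no substitute for it.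

\begin{proposition}\label{prop:closed}
For $X=X_{\mathcal U}$ and $\kappa=\omega_1$, the space $X$ is $\omega_1$-resolvable in a $\sigma$-closed forcing extension, but \textup{(2)} fails. So, relative to a measurable cardinal, Theorem~\ref{thm:main} does not hold with ``$\sigma$-closed'', or with ``proper'', in place of ``c.c.c.''\ in \textup{(1)}.
\end{proposition}

\begin{proof}
Let $\mathbb P$ be the poset of countable partial functions from $\chi$ to $\omega_1$, ordered by reverse inclusion. The union of a decreasing $\omega$-sequence of conditions is a condition, so $\mathbb P$ is $\sigma$-closed. Given a condition $p$, a set $A\in\mathcal U$ and $\alpha<\omega_1$, the uncountable set $A$ has a point $x\notin\mathrm{dom}(p)$, and $p\cup\{(x,\alpha)\}$ extends $p$. So the generic function $\chi\to\omega_1$ takes every value on every $A\in\mathcal U$, and its fibers partition $X$ into $\omega_1$ dense sets. Suppose $h$ witnesses (2). The dense sets $D_\alpha$ $(\alpha<\omega_1)$ belong to $\mathcal U$, and $\omega_1<\chi$, so they have a common point $x$. Then $h(x)=\omega_1$ is uncountable, a contradiction.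
\end{proof}

\begin{thebibliography}{9}

\bibitem{SS}
Lajos Soukup and Adrienne Stanley, \emph{Resolvability in c.c.c.\ generic extensions}, arXiv:1702.00326 (2017).

\end{thebibliography}
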